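
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Countable $\omega^n$-automatic structures\\ have injective presentations}


\begin{abstract}
An $\omega^n$-automatic structure is one whose elements can be named by words of length $\omega^n$ in such a way that the set of names, equality of the named elements, and the relations of the structure are all recognized by finite automata. The presentation is injective if every element has just one name. We prove that, for every $n\ge 1$, every countable $\omega^n$-automatic structure has an injective $\omega^n$-automatic presentation, as conjectured by Finkel and Todorcevic; the names can even be taken to be words with finitely many nonblank letters. As a consequence, an ordinal is $\omega^n$-automatic if and only if it is smaller than $\omega^{\omega^n}$. We also show that a regular equivalence relation on $\omega^n$-words has either countably many classes or a perfect set of inequivalent elements, that it is decidable which case holds, and that the main theorem extends to words of any length $1\le\alpha<\omega^\omega$.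
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\alpha\geq 1$ be a countable ordinal and $\Sigma$ a finite nonempty alphabet. An \emph{$\alpha$-word} over $\Sigma$ is a map $x:\alpha\to\Sigma$. An \emph{automaton} is a tuple $\mathcal A=(Q,\Sigma,\delta,q_0,F)$ with a finite set $Q$ of states, an initial state $q_0\in Q$, a set $F\subseteq Q$ of final states, and a set
\[
\delta\subseteq (Q\times\Sigma\times Q)\ \cup\ (\mathcal P(Q)\times Q)
\]
of \emph{successor transitions} $(q,a,q')$ and \emph{limit transitions} $(P,q')$. A \emph{run} of $\mathcal A$ on $x\in\Sigma^\alpha$ is a map $r:\alpha+1\to Q$ such that $r(0)=q_0$, such that $(r(\beta),x(\beta),r(\beta+1))\in\delta$ for all $\beta<\alpha$, and such that $(\mathrm{Inf}(r,\lambda),r(\lambda))\in\delta$ for every limit ordinal $\lambda\le\alpha$, where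
\[
\mathrm{Inf}(r,\lambda)=\{q\in Q:\ \text{for all }\gamma<\lambda\text{ there is }\beta\text{ with }\gamma<\beta<\lambda\text{ and }r(\beta)=q\}
\]
is the set of states that occur cofinally below $\lambda$. The run is \emph{accepting} if $r(\alpha)\in F$. A set of $\alpha$-words is \emph{regular} if it is the set of words with an accepting run of some automaton. A relation between $\alpha$-words is \emph{regular} if the set of convolutions of its tuples is regular; the \emph{convolution} $x_1\otimes\dots\otimes x_k$ is the word $\beta\mapsto(x_1(\beta),\dots,x_k(\beta))$ over the product alphabet.

Except in Section~\ref{sec:alpha}, our words have length $\omega^n$. An \emph{$\omega^n$-automatic presentation} of a relational structure $\mathcal M=(M,R_1,\dots,R_m)$ in a finite signature consists of a regular set $L\subseteq\Sigma^{\omega^n}$, a regular equivalence relation $E$ on $L$, and regular relations $R_1',\dots,R_m'$ on $L$, of the arities of $R_1,\dots,R_m$, for each of which $E$ is a congruence, such that $(L,R_1',\dots,R_m')/E\cong\mathcal M$. The structure $\mathcal M$ is \emph{$\omega^n$-automatic} if it has such a presentation, and \emph{injectively $\omega^n$-automatic} if it has one in which $E$ is equality on $L$. The same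 definitions are used with any countable ordinal $\alpha\ge1$ in place of $\omega^n$. An ordinal $\alpha$ is identified with the structure $(\alpha,<)$.

Thus $L$ is a set of names, and $E$ says which names belong to the same element. \emph{Can the names be made unique?} For structures presented by finite words the answer is immediate: from each class keep the word that is least in the length-lexicographic order, which is a well-order recognizable by automata. For infinite words this is not available. The lexicographic order on $\{0,1\}^\omega$ is no substitute, since the regular set of words containing a $1$ has no least element: $0^k10^\omega$ decreases with $k$. Still, a countable structure needs only countably many names, and one may hope that these can be taken from a small set of words that an automaton can well-order. Finkel and Todorcevic \cite{FT} conjectured that every countable $\omega^n$-automatic structure is injectively $\omega^n$-automatic. We prove this.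

\subsection{Results}

``Countable'' means finite or countably infinite. A word $u$ over an alphabet $\Gamma\cup\{\square\}$ with a blank letter $\square\notin\Gamma$ is \emph{finitely supported} if $u(\beta)=\square$ for all but finitely many $\beta$.

\begin{theorem}\label{thm:main}
Let $n\ge1$. For a relational structure $\mathcal M$ in a finite signature the following are equivalent:
\begin{enumerate}
\item[(a)] $\mathcal M$ is countable and $\omega^n$-automatic;
\item[(b)] $\mathcal M$ is countable and injectively $\omega^n$-automatic;
\item[(c)] $\mathcal M$ has an injective $\omega^n$-automatic presentation whose domain consists of finitely supported words.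
\end{enumerate}
\end{theorem}

It is known that an ordinal is injectively $\omega^n$-automatic if and only if it is smaller than $\omega^{\omega^n}$. It is also known that every $\omega^n$-automatic structure has a Borel presentation, so that, by a result of Harrington and Shelah, there are no uncountable $\omega^n$-automatic ordinals (see \cite{FT}). Together with Theorem~\ref{thm:main} these two facts give the following.

\begin{corollary}\label{cor:ord}
Let $n\ge1$. An ordinal is $\omega^n$-automatic if and only if it is smaller than $\omega^{\omega^n}$.
\end{corollary}

Theorem~\ref{thm:main} rests on a statement about a single equivalence relation. In it we allow $n=0$: an $\omega^0$-word is a single letter, and every set of letters and every relation between letters is regular.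

\begin{theorem}[Coding theorem]\label{thm:coding}
Let $n\ge0$, let $L\subseteq\Sigma^{\omega^n}$ be regular, and let $E$ be a regular equivalence relation on $L$ with countably many classes. Then there are a finite alphabet $\Gamma\not\ni\square$, a regular set $N$ of finitely supported $\omega^n$-words over $\Gamma\cup\{\square\}$, and a function $\varphi:N\to L$ with regular graph, such that $\varphi(N)$ meets every $E$-class.
\end{theorem}

The method also shows what happens when there are uncountably many classes, and it is effective. Sets of words carry the product topology; a \emph{perfect} set of words is a nonempty compact set without isolated points.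

\begin{theorem}[Dichotomy and decidability]\label{thm:dich}
Let $n\ge1$ and let $E$ be a regular equivalence relation on a regular $L\subseteq\Sigma^{\omega^n}$.
\begin{enumerate}
\item[(1)] Either $E$ has at most countably many classes, or $L$ contains a perfect set of pairwise $E$-inequivalent words. Hence every $\omega^n$-automatic structure is countable or of cardinality $2^{\aleph_0}$.
\item[(2)] Given automata for $L$ and $E$, it is decidable which case of \textup{(1)} holds. If a given $\omega^n$-automatic presentation presents a countable structure, a presentation as in Theorem~\textup{\ref{thm:main}(c)} can be computed from it.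
\end{enumerate}
\end{theorem}

The criterion behind part (2) is Theorem~\ref{thm:char}; it also completes the inductive step of part (1).

\begin{theorem}\label{thm:alpha}
The coding theorem, and the equivalence of \textup{(a)}, \textup{(b)}, \textup{(c)} in Theorem~\textup{\ref{thm:main}}, hold with $\omega^n$ replaced by any ordinal $\alpha$ with $1\le\alpha<\omega^\omega$.
\end{theorem}

\subsection{Plan of the proof}

An $\omega^n$-word is an $\omega$-sequence of \emph{blocks} of length $\omega^{n-1}$. The coding theorem is proved by induction on $n$ in two steps.
\begin{itemize}
\item \emph{Finitely many tails suffice} (Sections~\ref{sec:patterns} and~\ref{sec:tails}). If $E$ has countably many classes, there are words $t_1,\dots,t_C$ such that every class contains a word that agrees with some $t_j$ from some point on. If not, Ramsey's theorem yields five words whose segments can be mixed freely, and a Baire category argument extracts uncountably many classes from the mixtures.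
\item \emph{Blocks are replaced one at a time} (Section~\ref{sec:blocks}). Before the tail there are finitely many blocks. Changing one block while the rest of the word is fixed gives an equivalence relation on blocks, that is, on $\omega^{n-1}$-words. Although there are infinitely many contexts, only finitely many relations arise, and the induction hypothesis codes each of them.
\end{itemize}
Finitely supported words carry a regular well-order, and Section~\ref{sec:unique} keeps the least code of each class. The next section shows the second step on a small example; the first step has its own model case in Section~\ref{sec:patterns}.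

\section{An example}\label{sec:example}

Let $n=1$, so that blocks are single letters. On $L=\{0,1\}^\omega$ let $x\,E\,y$ if either both words have infinitely many $1$s, or both have finitely many $1$s and their last $1$ is at the same place (or neither contains a $1$). There are countably many classes: one for words with infinitely many $1$s, that of $0^\omega$, and one for each position of the last $1$.

\emph{Tails.} Every $x\in L$ is equivalent to a word that is eventually equal to $t_1=0^\omega$ or to $t_2=1^\omega$. The class of $1^\omega$ contains no word that is eventually $0$; this is why we shall \emph{code} words rather than look for finitely supported representatives inside $L$.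

\emph{Contexts.} For a word $y$ and a position $i$ let $y[i:=a]$ be $y$ with its $i$-th letter replaced by $a$, and consider the relation ``$y[i:=a]\,E\,y[i:=b]$'' between letters $a,b$. If $y$ has a $1$ beyond $i$, all letters are related. If not, only equal letters are related. So two relations on $\{0,1\}$ arise, the full one $D_1$ and equality $D_2$. Their classes are represented by the sets $\{0\}$ and $\{0,1\}$, respectively.

\emph{Replacing letters.} Take $y=01101\,0^\omega$, which has tail $t_1$ from position $5$ on. At positions $0,1,2,3$ the relation is $D_1$, since a $1$ follows; replace these letters, one after the other, by $0$. At position $4$ the relation is $D_2$, and the letter $1$ stays. The result $00001\,0^\omega$ is equivalent to $y$. It is described by a finite amount of data: the number $m=5$, the tail $t_1$, and for each $i<5$ the name of the relation used together with the chosen representative.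

For larger $n$ the letters become $\omega^{n-1}$-words, and the representatives for the finitely many relations on them are supplied by induction, again through finitely supported codes.

Countability is what makes finitely many tails enough. Write $x=^*y$ if $x$ and $y$ agree from some point on. If $E$ is the relation $=^*$ on $\{0,1\}^\omega$, a finite list of tails reaches only finitely many of the uncountably many classes.

\section{Definability, types and definable words}\label{sec:types}

\subsection{Logic and blocks}

Monadic second-order logic (MSO) over $(\alpha,<)$ has variables for elements and for subsets of $\alpha$. A word $x\in\Sigma^\alpha$ is coded by the tuple of sets $(\{\beta:x(\beta)=a\})_{a\in\Sigma}$, so that MSO formulas can speak about words and quantify over them. We use the following theorem of B\"uchi \cite{Bu,BS}.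

\medskip
\noindent\textbf{Fact (B).} \emph{For every countable ordinal $\alpha$, a set of $\alpha$-words is regular if and only if it is definable by an MSO formula in $(\alpha,<)$, effectively in both directions. For $\alpha<\omega^\omega$ the MSO theory of $(\alpha,<)$ is decidable.}
\medskip

Hence regular relations are closed under Boolean operations and quantification over words, and we show that a relation is regular by describing it in MSO. A word $w$ is called \emph{definable} if $\{w\}$ is regular.

Throughout Sections \ref{sec:types}--\ref{sec:blocks}, when $n\ge1$, we write
\[
\kappa=\omega^{n-1}.
\]
\emph{Block} $i$ of $\omega^n$ is the interval $[\kappa i,\kappa(i+1))$, of order type $\kappa$. The set $\{\kappa i:i<\omega\}$ of block starts is MSO-definable in $(\omega^n,<)$: all ordinals are multiples of $\omega^0$, and the multiples of $\omega^{k+1}$ are $0$ and the limits of multiples of $\omega^k$, because such limits are again multiples of $\omega^k$, and $\omega^k\gamma$ is such a limit exactly when $\gamma$ is a limit ordinal. For an $\omega^n$-word $x$ let $x_i\in\Sigma^\kappa$ be its block $i$, and let $x[i,i')$ be its restriction to $[\kappa i,\kappa i')$. If $D\subseteq\Sigma^\kappa$ is regular, ``$x_i\in D$'' is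 expressed by relativizing a formula for $D$ to block $i$. The relation $x=^*y$ (agreement from some $\beta<\omega^n$ on, equivalently $x_i=y_i$ for all large $i$) is clearly MSO-definable.

\subsection{Types}

To cut words into segments and recombine them, we record what an automaton can do on a segment. Besides the end states we must record which states are visited, since the limit transition at $\omega^n$ sees the states visited cofinally.

Let $n\ge1$ and let $\mathcal B=(Q,\Gamma,\delta,q_0,F)$ be an automaton. For a word $z$ of length $\kappa m$ with $1\le m<\omega$, a \emph{run on $z$ from $p$ to $q$} is a map $r:\kappa m+1\to Q$ with $r(0)=p$ and $r(\kappa m)=q$ that respects all successor transitions and all limit transitions at limits $\le\kappa m$. The \emph{type} of $z$ is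
\[
\tau(z)=\bigl\{(p,P,q):\ \text{some run }r\text{ on }z\text{ from }p\text{ to }q\text{ has }\{r(\beta):0<\beta\le\kappa m\}=P\bigr\}.
\]
Types are elements of the finite set $S=\mathcal P(Q\times\mathcal P(Q)\times Q)$, which is a semigroup under
\[
ss'=\{(p,P\cup P',q'):\ (p,P,q)\in s\text{ and }(q,P',q')\in s'\text{ for some }q\}.
\]
A sequence $(s_i)_{i<\omega}\in S^\omega$ is \emph{accepted} if there are $(p_i,P_i,p_{i+1})\in s_i$ for $i<\omega$ with $p_0=q_0$, and some $q\in F$, such that $(P_\infty,q)\in\delta$, where $P_\infty$ is the set of states that lie in $P_i$ for infinitely many $i$. Such a sequence of triples is called an \emph{accepting chain} for $(s_i)_{i<\omega}$.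

\begin{lemma}\label{lem:types}
\textup{(a)} $\tau(zz')=\tau(z)\tau(z')$. \textup{(b)} If an $\omega^n$-word $z$ is factored as $z=z_0z_1z_2\cdots$ with each $z_i$ of length $\kappa m_i$, $1\le m_i<\omega$, then $\mathcal B$ accepts $z$ if and only if the sequence $(\tau(z_i))_{i<\omega}$ is accepted.
\end{lemma}

\begin{proof}
(a) For every $\gamma<\lambda$ the set $\mathrm{Inf}(r,\lambda)$ depends only on $r$ on the interval $(\gamma,\lambda)$. Hence the runs on $zz'$ are exactly the concatenations of a run on $z$ and a run on $z'$ that agree in the middle state. The states visited in $(0,|z|]$ and in $(|z|,|z|+|z'|]$ are united.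

(b) In the same way, the maps $r:\omega^n\to Q$ that start in $q_0$ and respect all transitions below $\omega^n$ are exactly the concatenations of runs on the $z_i$ with matching end states. Each factor is bounded in $\omega^n$, so a state occurs cofinally below $\omega^n$ if and only if it is visited in infinitely many factors. Thus $\mathrm{Inf}(r,\omega^n)=P_\infty$ for the triples given by the runs on the $z_i$, and $r$ extends to an accepting run if and only if $(P_\infty,q)\in\delta$ for some $q\in F$.
\end{proof}

In particular, for any two such factorizations of the same word, either both type sequences are accepted or neither is.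

\subsection{Definable words}

The covering words found later will be arbitrary, but decoding has to be regular. The next lemma lets us replace them by definable ones.

\begin{lemma}\label{lem:definable}
For $n\ge0$, every nonempty regular set of $\omega^n$-words contains a definable word.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ every letter is definable. Let $n\ge1$, let $\mathcal B$ be an automaton for the given set, and let $\mathcal B$ accept $x$. Put $\sigma_i=\tau(x_i)$ and let $\theta_i=(p_i,P_i,p_{i+1})\in\sigma_i$ be an accepting chain, which exists by Lemma~\ref{lem:types}(b). The pairs $(\sigma_i,\theta_i)$ take finitely many values. Choose $i_0$ such that every value taken at some $i\ge i_0$ is taken infinitely often, and then $i_1>i_0$ such that $(\sigma_{i_0},\theta_{i_0})=(\sigma_{i_1},\theta_{i_1})$ and every value taken infinitely often is taken in $[i_0,i_1)$. Let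
\[
\sigma'=\sigma_0\cdots\sigma_{i_0-1}(\sigma_{i_0}\cdots\sigma_{i_1-1})^\omega,\qquad
\theta'=\theta_0\cdots\theta_{i_0-1}(\theta_{i_0}\cdots\theta_{i_1-1})^\omega .
\]
Consecutive triples of $\theta'$ match, since $p_{i_1}=p_{i_0}$. For both $\theta$ and $\theta'$, the set $P_\infty$ is the union of the $P_i$ with $i_0\le i<i_1$. So $\theta'$ is an accepting chain for $\sigma'$, and $\sigma'$ is accepted.

For each $s$ occurring in $\sigma$ the set $\{a\in\Gamma^\kappa:\tau(a)=s\}$ is nonempty. It is regular. For $n=1$ it is a set of letters. For $n\ge2$ the ordinal $\kappa$ is a limit; the restriction to $\kappa$ of a run $r$ on $a$ is coded by set variables, $r(\kappa)$ is constrained only by the limit transition from the set of cofinal states, and the visited set is expressible. By induction there is a definable word $d_s\in\Gamma^\kappa$ with $\tau(d_s)=s$. By Lemma~\ref{lem:types}(b), $\mathcal B$ accepts $d_{\sigma'_0}d_{\sigma'_1}d_{\sigma'_2}\cdots$. This word is definable: as $\sigma'$ is ultimately periodic, each set $\{\kappa i:\sigma'_i=s\}$ is MSO-definable, and on each block we can use the definition of the appropriate $d_s$.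
\end{proof}

\section{Comparison patterns}\label{sec:patterns}

We now isolate the category argument in its purest form: an equivalence relation on infinite sequences that depends only on how the sequences compare letter by letter. Section~\ref{sec:tails} will reduce the general case to this one.

Let $X=\{1,2,3,4,5\}^\omega$ and $Y=\{\mathsf l,\mathsf e,\mathsf g\}^\omega$. For $v,w\in X$ let $\pi(v,w)\in Y$ be the \emph{comparison pattern}: its $p$-th letter is $\mathsf l$, $\mathsf e$ or $\mathsf g$ according to whether $v_p$ is less than, equal to, or greater than $w_p$. Two relations on $X$ that depend only on the pattern are $v=^*w$, which says that $\pi(v,w)$ is eventually $\mathsf e$, and the full relation. The first has only countable, hence meager, classes. The second has one class, and relates $1^\omega$ to $5^\omega$, whose pattern is $\mathsf l^\omega$. The lemma says that a Borel relation of this kind for which common prefixes do not matter, and which does not relate $1^\omega$ to $5^\omega$, has only meager classes, as $=^*$ does.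

We recall the facts about category that we need. A \emph{meager} set is a countable union of nowhere dense sets, a \emph{comeager} set is the complement of a meager set, and in a compact metrizable space no nonempty open set is meager (Baire). A nonmeager Borel set is comeager in some nonempty basic open set. If $h$ is a continuous open map, then preimages under $h$ of nowhere dense sets are nowhere dense: we may pass to closures, and if $D$ is closed and $h^{-1}(D)$ contains a nonempty open set $O$, then $D$ contains the nonempty open set $h(O)$. So preimages under $h$ of meager (comeager) sets are meager (comeager). This applies to the projections of a product and to every map $A^\omega\to B^\omega$ that applies a surjection $A\to B$ of finite sets letter by letter; in particular to $\pi:X^2\to Y$, where $X^2$ is regarded as $(\{1,\dots,5\}^2)^\omega$.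

\begin{lemma}\label{lem:patterns}
Let $W\subseteq Y$ be a Borel set such that
\begin{enumerate}
\item[(i)] $v\sim w:\Longleftrightarrow\pi(v,w)\in W$ defines an equivalence relation on $X$;
\item[(ii)] $\mathsf e\sigma\in W\Longleftrightarrow\sigma\in W$ for all $\sigma\in Y$;
\item[(iii)] $\mathsf l^\omega\notin W$.
\end{enumerate}
Then $\sim$ has a Borel graph and all its classes are meager. In particular, it has uncountably many classes.
\end{lemma}

\begin{proof}
The graph $\pi^{-1}(W)$ is Borel, hence so are the classes. Suppose that some class $K$ is nonmeager. Then $K$ is comeager in $\{v\in X: u\text{ is an initial segment of }v\}$ for some finite $u$, and $K'=\{v'\in X:uv'\in K\}$ is comeager in $X$. For $v',w'\in K'$ we have $uv'\sim uw'$, and $\pi(uv',uw')$ is $\pi(v',w')$ preceded by $|u|$ letters $\mathsf e$. By (ii),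
\[
\pi(K'\times K')\subseteq W .
\]

\emph{$W$ is comeager in $Y$.} Otherwise the Borel set $Y\setminus W$ is comeager in some nonempty basic open set $O$. Then $\pi^{-1}(Y\setminus W)$ is comeager in the nonempty open set $\pi^{-1}(O)$. It is disjoint from $K'\times K'$, which is comeager in $X^2$ as the intersection of two preimages of $K'$ under projections. This contradicts Baire's theorem.

\emph{A word between $2^\omega$ and $4^\omega$.} The generic pattern lies in $W$, but the pattern $\mathsf l^\omega$ is far from generic. We reach it in two generic steps. For $z\in X$ the patterns $\pi(2^\omega,z)$ and $\pi(z,4^\omega)$ are obtained from $z$ letter by letter through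
\[
1\mapsto\mathsf g,\quad 2\mapsto\mathsf e,\quad 3,4,5\mapsto\mathsf l
\qquad\text{and}\qquad
1,2,3\mapsto\mathsf l,\quad 4\mapsto\mathsf e,\quad 5\mapsto\mathsf g,
\]
respectively. Both maps are onto $\{\mathsf l,\mathsf e,\mathsf g\}$, so the sets of $z$ with $\pi(2^\omega,z)\in W$ and of $z$ with $\pi(z,4^\omega)\in W$ are comeager. Choose $z$ in both. Then $2^\omega\sim z\sim4^\omega$, hence $\mathsf l^\omega=\pi(2^\omega,4^\omega)\in W$, contradicting (iii).

So all classes are meager, and by Baire's theorem countably many of them do not exhaust $X$.
\end{proof}

The letters $2$ and $4$ were chosen because each has letters on both sides, so that comparison with it yields all three symbols.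

\section{Finitely many tails suffice}\label{sec:tails}

Let $n\ge1$, let $E$ be a regular equivalence relation on a regular set $L\subseteq\Sigma^{\omega^n}$, and let $\mathcal B$ be an automaton over $\Sigma^2$ recognizing $E$, with types in $S$. By Ramsey's theorem we can fix a number $\rho$ such that every coloring of the $2$-element subsets of $\{1,\dots,\rho\}$ with $|S|^4$ colors has a homogeneous set with $5$ elements.

\begin{definition}
Words $t_1,\dots,t_C\in\Sigma^{\omega^n}$, not necessarily distinct, \emph{cover} $E$ if for every $x\in L$ there are $y\in L$ and $j\le C$ with $x\,E\,y$ and $y=^*t_j$.
\end{definition}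

\begin{proposition}\label{prop:tails}
If no $\rho-1$ words cover $E$, then there are an equivalence relation $\sim$ on $X=\{1,\dots,5\}^\omega$, with Borel graph and with all classes meager, and a continuous map $v\mapsto x^v$ from $X$ to $L$ such that
\[
v\sim w\iff x^v\,E\,x^w\qquad(v,w\in X).
\]
Consequently, if $E$ has countably many classes, then some $\rho-1$ words cover $E$.
\end{proposition}

\begin{proof}
The second statement follows from the first, since $\sim$ then has uncountably many classes by Baire's theorem, and inequivalent $v,w$ give inequivalent $x^v,x^w$.

Assume that no $\rho-1$ words cover $E$. Then $L\neq\emptyset$, and no list of fewer than $\rho$ words covers $E$, since a shorter list can be extended by repetition. Choose $x_1\in L$, and then successively $x_2,\dots,x_\rho\in L$, taking for $x_k$ a witness that $x_1,\dots,x_{k-1}$ do not cover $E$. Thus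
\begin{equation}\label{eq:star}
\text{for }j<k\text{, no }y\in L\text{ with }y\,E\,x_k\text{ satisfies }y=^*x_j .
\end{equation}

\emph{Making segments interchangeable.} We want to build new words from segments of the $x_j$, and we want the type of a convolution of two segments to depend as little as possible on the words and places involved. Write $\tau_{jk}(i,i')=\tau\bigl((x_j\otimes x_k)[i,i')\bigr)$ for $i<i'<\omega$. Ramsey's theorem for the coloring $\{i<i'\}\mapsto(\tau_{jk}(i,i'))_{j,k\le\rho}$, followed by the pigeonhole principle for the tuples $(\tau_{jj}(0,h))_{j\le\rho}$, gives $1\le h_0<h_1<h_2<\cdots$ and types $e_{jk},f_j$ such that, for all $j,k\le\rho$,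
\[
\tau_{jk}(h_p,h_q)=e_{jk}\ \ (p<q),\qquad \tau_{jj}(0,h_p)=f_j\ \ (p<\omega).
\]
By Lemma~\ref{lem:types}(a), $f_je_{jj}=\tau_{jj}(0,h_0)\,\tau_{jj}(h_0,h_1)=\tau_{jj}(0,h_1)=f_j$.

Now color $\{j<k\}$ by $(e_{jj},e_{jk},e_{kj},e_{kk})$ and take a homogeneous set of five indices. Renumber these indices $1,\dots,5$ in increasing order; \eqref{eq:star} persists. The first component of the color shows that $e_{11}=e_{22}=e_{33}=e_{44}$, and the last component that $e_{22}=\dots=e_{55}$. So there are types $s_{\mathsf l},s_{\mathsf e},s_{\mathsf g}$ with
\[
e_{jk}=s_{\mathsf l}\text{ if }j<k,\qquad e_{jk}=s_{\mathsf e}\text{ if }j=k,\qquad e_{jk}=s_{\mathsf g}\text{ if }j>k .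
\]
Put $f=f_5$, so that $fs_{\mathsf e}=f$.

\emph{Mixing.} For $v\in X$ let $x^v$ be the word that agrees with $x_5$ on $[0,\kappa h_0)$ and with $x_{v_p}$ on $[\kappa h_p,\kappa h_{p+1})$ for each $p<\omega$. Each letter of $x^v$ depends on at most one letter of $v$, so $v\mapsto x^v$ is continuous. Cut at $\kappa h_0,\kappa h_1,\dots$, the word $x^v\otimes x^w$ has the type sequence $f,s_{\sigma_0},s_{\sigma_1},\dots$ with $\sigma=\pi(v,w)$. Let $W$ be the set of $\sigma\in Y$ for which this sequence is accepted. By Lemma~\ref{lem:types}(b),
\begin{equation}\label{eq:W}
x^v\,E\,x^w\iff\pi(v,w)\in W .
\end{equation}
We check the hypotheses of Lemma~\ref{lem:patterns}.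

\emph{$W$ is Borel.} A nondeterministic automaton reading $\sigma$ can guess an accepting chain, starting with a triple from $f$ and taking the current triple as its state; whether a chain is accepting depends only on its first triple and on the set of triples that occur infinitely often. So $W$ is $\omega$-regular. It is a textbook fact that an $\omega$-regular language is recognized by a deterministic automaton whose acceptance condition speaks about the set of states occurring infinitely often, and hence is a Boolean combination of $G_\delta$ sets.

(i) Since $x_5\,E\,x_5$ and $x_5=x^{5^\omega}$, we have $\mathsf e^\omega=\pi(5^\omega,5^\omega)\in W$. As $\pi(v,v)=\mathsf e^\omega$ for every $v$, \eqref{eq:W} gives $x^v\,E\,x^v$, that is, $x^v\in L$. So $v\sim w:\Leftrightarrow\pi(v,w)\in W$ is the pullback of the equivalence relation $E$ along $v\mapsto x^v\in L$, and is itself an equivalence relation.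

(ii) Let $\sigma\in Y$, and choose $v,w\in X$ with $\pi(v,w)=\sigma$. The word $x^{1v}\otimes x^{1w}$, cut at $\kappa h_0,\kappa h_1,\kappa h_2,\dots$, has type sequence $f,s_{\mathsf e},s_{\sigma_0},s_{\sigma_1},\dots$. Cut at $\kappa h_1,\kappa h_2,\dots$ only, it has type sequence $fs_{\mathsf e}=f,\,s_{\sigma_0},s_{\sigma_1},\dots$. By Lemma~\ref{lem:types}(b) one sequence is accepted if and only if the other is, that is, $\mathsf e\sigma\in W\Leftrightarrow\sigma\in W$.

(iii) If $\mathsf l^\omega=\pi(1^\omega,5^\omega)$ were in $W$, then $y=x^{1^\omega}\in L$ would satisfy $y\,E\,x^{5^\omega}=x_5$ and $y=^*x_1$, contradicting \eqref{eq:star}.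

Lemma~\ref{lem:patterns} shows that $\sim$ has Borel graph and meager classes.
\end{proof}

\section{Replacing blocks one at a time}\label{sec:blocks}

\subsection{Contexts}

Keep $n\ge1$, $E$, $L$ and $\mathcal B=(Q,\Sigma^2,\delta,q_0,F)$. For $y\in\Sigma^{\omega^n}$, $i<\omega$ and $a\in\Sigma^\kappa$ let $y[i:=a]$ be $y$ with block $i$ replaced by $a$. As in Section~\ref{sec:example}, we study the relation $y[i:=a]\,E\,y[i:=b]$ between $a$ and $b$. Since $y[i:=a]\otimes y[i:=b]$ is $y\otimes y$ outside block $i$, all that matters about $y$ are the following two sets of states:
\begin{itemize}
\item $I(y,i)$ is the set of $p\in Q$ such that $\mathcal B$ has a run from $q_0$ to $p$ on $(y\otimes y)[0,i)$, with $I(y,0)=\{q_0\}$;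
\item $T(y,i)$ is the set of $p\in Q$ such that $\mathcal B$ has a run on the tail of $y\otimes y$ from $\kappa(i+1)$ on that starts in $p$ and ends in $F$ at $\omega^n$.
\end{itemize}
For $I,T\subseteq Q$ let $E_{I,T}$ be the set of pairs $(a,b)\in(\Sigma^\kappa)^2$ such that $\mathcal B$ has a run on $a\otimes b$ from a state of $I$ to a state of $T$. Call $(I,T)$ \emph{realized} if $(I,T)=(I(y,i),T(y,i))$ for some $y\in\Sigma^{\omega^n}$ (not necessarily in $L$) and some $i<\omega$.

\begin{lemma}\label{lem:contexts}
\textup{(a)} Each $E_{I,T}$ is regular. \textup{(b)} For all $y$, $i$, $a$, $b$,
\begin{equation}\label{eq:context}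
(a,b)\in E_{I(y,i),T(y,i)}\iff y[i:=a]\,E\,y[i:=b].
\end{equation}
\textup{(c)} If $(I,T)$ is realized, say by $y,i$, then $E_{I,T}$ is an equivalence relation on the regular set $L_{I,T}=\{a:(a,a)\in E_{I,T}\}=\{a:y[i:=a]\in L\}$. It has at most as many classes as $E$.
\end{lemma}

\begin{proof}
(a) For $n=1$ this is a relation between letters. For $n\ge2$ add to $\mathcal B$ a new initial state with copies of all successor transitions that leave states of $I$, and take $T$ as the set of final states. The new state occurs only at $0$, so it is in no set $\mathrm{Inf}$.

(b) A run of $\mathcal B$ on $y[i:=a]\otimes y[i:=b]$ is a concatenation of a run on the first $i$ blocks of $y\otimes y$, a run on $a\otimes b$, and a run on the remaining tail of $y\otimes y$. So an accepting run exists if and only if there is a run on $a\otimes b$ from a state of $I(y,i)$ to a state of $T(y,i)$.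

(c) By (b), $E_{I,T}$ is the pullback of $E$ along $a\mapsto y[i:=a]$, restricted to those $a$ for which $y[i:=a]\in L$.
\end{proof}

\subsection{Assembling codes}

For $n\ge0$ we say that a regular equivalence relation $E$ on a regular set $L\subseteq\Sigma^{\omega^n}$ is \emph{coded} if there are $\Gamma$, $N$, $\varphi$ as in the coding theorem. A coded relation has countably many classes, since there are only countably many finitely supported $\omega^n$-words over a finite alphabet.

\begin{proposition}\label{prop:assembly}
Let $n\ge1$. If finitely many words cover $E$ and every realized $E_{I,T}$ is coded, then $E$ is coded.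
\end{proposition}

\begin{proof}
\emph{Definable tails.} Let $C\ge1$ be such that some $C$ words cover $E$. The set of covering tuples $(t_1,\dots,t_C)$ is defined by the MSO formula
\begin{equation}\label{eq:cov}
\forall x\in L\ \exists y\in L\ \Bigl(x\,E\,y\ \wedge\ \bigvee_{j\le C}y=^*t_j\Bigr).
\end{equation}
By Lemma~\ref{lem:definable}, applied over the alphabet $\Sigma^C$, it contains a definable tuple. Fix this tuple; each $t_j$ is then definable.

\emph{The codes.} Let $(I_1,T_1),\dots,(I_K,T_K)$ be the realized pairs. For each $k$ let $\Gamma_k,N_k$ and $\varphi_k:N_k\to L_{I_k,T_k}$ witness that $E_{I_k,T_k}$ is coded. A code has two tracks. The first contains codes of blocks; the second says, at the first position of each block before the tail, which $\varphi_k$ is to be used for decoding, and marks where the tail begins and which tail it is. Formally, let $\Delta=\{\square\}\cup\bigcup_k\Gamma_k$, use the alphabet $\Delta\times\{0,1,\dots,K,\#_1,\dots,\#_C\}$ with blank letter $(\square,0)$, and let $\widetilde N$ be the set of $\omega^n$-words $u$ for which there are $m<\omega$, $j\le C$ and $k_0,\dots,k_{m-1}\in\{1,\dots,K\}$ such that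
\begin{itemize}
\item for each $i<m$, the first track $u_i$ of block $i$ is in $N_{k_i}$, and the second track of block $i$ is $k_i$ at $\kappa i$ and $0$ elsewhere;
\item from $\kappa m$ on, the first track is $\square$, and the second track is $\#_j$ at $\kappa m$ and $0$ afterwards.
\end{itemize}
Such a $u$ is finitely supported, and it determines $m$, $j$ and the $k_i$. Let
\[
\widetilde\varphi(u)=\varphi_{k_0}(u_0)\,\varphi_{k_1}(u_1)\cdots\varphi_{k_{m-1}}(u_{m-1})\,(t_j)_m\,(t_j)_{m+1}\,(t_j)_{m+2}\cdots .
\]
The set $\widetilde N$ and the graph of $\widetilde\varphi$ are MSO-definable: relativize the formulas for the sets $N_k$ and for the graphs of the $\varphi_k$ to blocks, and use the definitions of the $t_j$. Hence $N=\{u\in\widetilde N:\widetilde\varphi(u)\in L\}$ is regular, and $\varphi=\widetilde\varphi|_N:N\to L$ has regular graph. The tags $k_i$ in a code need not be the ones that belong to the contexts in the decoded word; we only need that decoding stays in $L$ and reaches every class.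

\emph{$\varphi(N)$ meets every class.} Let $x\in L$. As $t_1,\dots,t_C$ cover $E$, there are $y\in L$ with $x\,E\,y$ and $j,m$ with $y_i=(t_j)_i$ for all $i\ge m$. Put $y^{(0)}=y$. Suppose that $i<m$ and that $y^{(i)}\in L$ satisfies $y^{(i)}\,E\,y$, agrees with $y$ on all blocks $\ge i$, and has all its blocks below $i$ in $\bigcup_k\varphi_k(N_k)$. Let $k$ be such that
\[
(I_k,T_k)=\bigl(I(y^{(i)},i),\,T(y^{(i)},i)\bigr).
\]
The block $a=y^{(i)}_i$ is in $L_{I_k,T_k}$, because $y^{(i)}[i:=a]=y^{(i)}\in L$. So there is $b\in\varphi_k(N_k)$ with $(a,b)\in E_{I_k,T_k}$. By \eqref{eq:context}, the word $y^{(i+1)}=y^{(i)}[i:=b]$ is in $L$ and satisfies $y^{(i+1)}\,E\,y^{(i)}$. It agrees with $y$ on all blocks $\ge i+1$, and its blocks below $i+1$ are in $\bigcup_k\varphi_k(N_k)$. After $m$ steps we have a word $y^{(m)}\in L$ with $y^{(m)}\,E\,x$ whose blocks below $m$ are in $\bigcup_k\varphi_k(N_k)$ and whose later blocks are those of $t_j$. Hence $y^{(m)}=\varphi(u)$ for some $u\in N$.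
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coding}]
By induction on $n$. For $n=0$ take $\Gamma=\Sigma$ (choosing $\square\notin\Sigma$), $N=L$ and $\varphi=\mathrm{id}$. Let $n\ge1$. By Proposition~\ref{prop:tails} some $\rho-1$ words cover $E$. By Lemma~\ref{lem:contexts} every realized $E_{I,T}$ is a regular equivalence relation with countably many classes on a regular set of $\omega^{n-1}$-words, and so is coded by the induction hypothesis. Proposition~\ref{prop:assembly} applies.
\end{proof}

Countability of $E$ was used twice: to obtain finitely many tails, and to pass countability on to the realized relations. The two conditions together are also sufficient.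

\begin{theorem}[Characterization]\label{thm:char}
Let $n\ge1$, let $E$ be a regular equivalence relation on a regular $L\subseteq\Sigma^{\omega^n}$, recognized by $\mathcal B$, and let $\rho$ be as in Section~\textup{\ref{sec:tails}}. Then $E$ has countably many classes if and only if some $\rho-1$ words cover $E$ and every realized $E_{I,T}$ has countably many classes.
\end{theorem}

\begin{proof}
The forward direction is Proposition~\ref{prop:tails} and Lemma~\ref{lem:contexts}(c). Conversely, if the two conditions hold, the realized relations are coded by Theorem~\ref{thm:coding} for $n-1$. Then $E$ is coded by Proposition~\ref{prop:assembly}, and hence has countably many classes.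
\end{proof}

\section{Unique names}\label{sec:unique}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(c)$\Rightarrow$(b): there are only countably many finitely supported $\omega^n$-words over a finite alphabet. (b)$\Rightarrow$(a) holds by definition.

(a)$\Rightarrow$(c): let $(L,E,R_1',\dots,R_m')$ present the countable structure $\mathcal M$. Then $E$ has countably many classes, and Theorem~\ref{thm:coding} gives $\Gamma$, $N$ and $\varphi$. A class may have many codes; we keep the least one in a suitable order. Fix a linear order on $\Gamma\cup\{\square\}$ with least element $\square$. For distinct finitely supported words $u,u'$ put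
\[
u\prec u'\iff u(\beta)<u'(\beta)\text{ at the largest }\beta\text{ with }u(\beta)\ne u'(\beta).
\]
The largest such $\beta$ exists because the words differ at only finitely many places; this is where finite support is needed. The order $\prec$ is MSO-definable.

It is a well-order (of type $(|\Gamma|+1)^{\omega^n}$, by Cantor's description of ordinal powers). Here is a direct proof. Let $A$ be a nonempty set of finitely supported words. If the blank word is in $A$, it is least. Otherwise, among the words in $A$ take those whose largest support position is the least possible, $\beta_1$ say, and among these take those whose letter at $\beta_1$ is least possible. All other words in $A$ are $\prec$-larger than these. Repeat with the words that remain, ignoring the positions $\ge\beta_1$, on which they agree, to obtain $\beta_2<\beta_1$, and so on. Since the ordinals $\beta_1>\beta_2>\cdots$ cannot descend forever, after finitely many steps one of the remaining words has no further support position. It is the least element of $A$.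

Put
\begin{align*}
N''&=\{u\in N:\ \text{there is no }u'\in N\text{ with }u'\prec u\text{ and }\varphi(u')\,E\,\varphi(u)\},\\
R_i''&=\{(u_1,\dots,u_\ell)\in(N'')^\ell:\ (\varphi(u_1),\dots,\varphi(u_\ell))\in R_i'\},
\end{align*}
where $\ell$ is the arity of $R_i$. These are MSO-definable, hence regular. Consider $u\mapsto[\varphi(u)]_E$ from $N''$ to $L/E$. It is onto, since $\varphi(N)$ meets every class and $\prec$ is a well-order. It is one-to-one, since of two distinct codes of one class the $\prec$-larger one is not in $N''$. By the definition of $R_i''$, and since $E$ is a congruence for $R_i'$, it is an isomorphism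
\[
(N'',R_1'',\dots,R_m'')\cong(L,R_1',\dots,R_m')/E\cong\mathcal M .
\]
So $N''$ is the domain of an injective presentation of $\mathcal M$ by finitely supported words.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:ord}]
By the facts quoted before the corollary, an $\omega^n$-automatic ordinal is countable, so by Theorem~\ref{thm:main} it is injectively $\omega^n$-automatic, and hence smaller than $\omega^{\omega^n}$. Conversely, every ordinal smaller than $\omega^{\omega^n}$ is injectively $\omega^n$-automatic, and so $\omega^n$-automatic.
\end{proof}

\section{Dichotomy and decidability}\label{sec:dich}

For part (1) we use two standard theorems on a nonempty Polish space $Z$ without isolated points. Kuratowski--Ulam: a Borel set $R\subseteq Z^2$ all of whose sections $\{w:(v,w)\in R\}$ are meager is meager. Mycielski: if $R\subseteq Z^2$ is meager, there is a nonempty closed set $P\subseteq Z$ without isolated points such that no two distinct elements of $P$ are related by $R$.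

\begin{proof}[Proof of Theorem~\ref{thm:dich}\textup{(1)}]
We prove the dichotomy by induction on $n\geq 0$; for $n=0$ there are finitely many classes. Let $n\ge1$ and suppose that $E$ has uncountably many classes. Fix $\mathcal B$ and $\rho$ as in Section~\ref{sec:tails}.

\emph{Case 1: no $\rho-1$ words cover $E$.} Take $\sim$ and $v\mapsto x^v$ from Proposition~\ref{prop:tails}. The graph of $\sim$ is Borel with meager sections, hence meager in $X^2$. Mycielski's theorem gives a nonempty closed $P\subseteq X$ without isolated points whose elements are pairwise $\sim$-inequivalent; it is compact, since $X$ is. The map $v\mapsto x^v$ sends distinct elements of $P$ to $E$-inequivalent elements of $L$. So it is injective on $P$, and, being continuous, it maps $P$ homeomorphically onto a perfect set of pairwise $E$-inequivalent words.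

\emph{Case 2: some $\rho-1$ words cover $E$.} By Theorem~\ref{thm:char} some realized $E_{I(y,i),T(y,i)}$ has uncountably many classes. By induction there is a perfect set of pairwise inequivalent elements for it. Its image under the continuous injection $a\mapsto y[i:=a]$ is a perfect subset of $L$ by Lemma~\ref{lem:contexts}(c), and its elements are pairwise $E$-inequivalent by \eqref{eq:context}.

The statement about structures follows, since a perfect set of words has cardinality $2^{\aleph_0}$ and $|\Sigma^{\omega^n}|\le2^{\aleph_0}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}\textup{(2)}]
From $\mathcal B$ one computes $S$ and a number $\rho$ as required. Prefixing \eqref{eq:cov}, for $C=\rho-1$, by $\exists t_1\cdots\exists t_C$ expresses ``some $\rho-1$ words cover $E$'' as an MSO sentence over $(\omega^n,<)$. So is ``$(I,T)$ is realized'': it says that there are a word $y$ and consecutive block starts $\beta<\beta'$ such that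
\begin{itemize}
\item if $\beta=0$, then $I=\{q_0\}$; if $\beta>0$, then $I$ is the set of $p\in Q$ such that there is a run from $q_0$ to $p$ on $y\otimes y$ restricted to $[0,\beta)$;
\item $T$ is the set of $p\in Q$ such that there is a run on the tail of $y\otimes y$ from $\beta'$ on that starts in $p$ and ends in $F$.
\end{itemize}
Runs are coded by set variables. By (B) both sentences are decidable. Automata for the realized $E_{I,T}$ and $L_{I,T}$ are computable, so Theorem~\ref{thm:char} gives a recursive procedure that decides whether $E$ has countably many classes; for $n=0$ the answer is always yes.

In the countable case, definable covering tails are found by enumerating the tuples of $\rho-1$ MSO formulas and testing, by decidable sentences, whether they define words that together cover $E$. The search succeeds by Proposition~\ref{prop:tails} and Lemma~\ref{lem:definable}. All other steps in the proofs of Proposition~\ref{prop:assembly} and of Theorems~\ref{thm:coding} and~\ref{thm:main} are effective by (B).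
\end{proof}

\section{Words of length below $\omega^\omega$}\label{sec:alpha}

\begin{proof}[Proof of Theorem~\ref{thm:alpha}]
Let $1\le\alpha<\omega^\omega$ and write $\alpha=\omega^{n_1}+\dots+\omega^{n_d}$ with $n_1\ge\dots\ge n_d\ge0$. Cut every $\alpha$-word into pieces $x_1,\dots,x_d$ of lengths $\omega^{n_1},\dots,\omega^{n_d}$. Finitely many pieces now play the role of blocks, and no tail is left over, so only the replacement step is needed.

The cut points $\gamma_l=\omega^{n_1}+\dots+\omega^{n_l}$, $1\le l<d$, are definable in $(\alpha,<)$. Indeed, with $\gamma_0=0$, the ordinal $\gamma_{l-1}$ is a multiple of $\omega^{n_l}$, and $\gamma_l=\gamma_{l-1}+\omega^{n_l}$ is the least multiple of $\omega^{n_l}$ above it; multiples of $\omega^{k}$ are definable as in Section~\ref{sec:types}. So conditions on pieces can be expressed by relativization.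

\emph{Coding theorem.} Let $E$ be a regular equivalence relation with countably many classes on a regular $L\subseteq\Sigma^\alpha$, recognized by $\mathcal B=(Q,\Sigma^2,\delta,q_0,F)$. For $y\in\Sigma^\alpha$ and $1\le l\le d$ let $I(y,l)$ be the set of states that can be reached from $q_0$ on the pieces of $y\otimes y$ before the $l$-th (so $I(y,1)=\{q_0\}$), and let $T(y,l)$ be the set of states from which the pieces of $y\otimes y$ after the $l$-th admit a run ending in $F$ (so $T(y,d)=F$). Let $E^l_{I,T}$ be the set of pairs $(a,b)$ of $\omega^{n_l}$-words such that $\mathcal B$ has a run on $a\otimes b$ from a state of $I$ to a state of $T$. This relation is regular by the argument for Lemma~\ref{lem:contexts}(a): if $n_l=0$ it is a relation between letters, and if $n_l\ge1$ the construction with a new initial state applies. Splitting runs at the two ends of the $l$-th piece gives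
\begin{equation}\label{eq:piece}
(a,b)\in E^l_{I(y,l),T(y,l)}\iff y[l:=a]\,E\,y[l:=b],
\end{equation}
where $y[l:=a]$ is $y$ with the $l$-th piece replaced by $a$. Call $(l,I,T)$ realized if $(I,T)=(I(y,l),T(y,l))$ for some $y$. For realized triples, of which there are finitely many, $E^l_{I,T}$ is by \eqref{eq:piece} an equivalence relation with countably many classes on the regular set $\{a:(a,a)\in E^l_{I,T}\}$. By Theorem~\ref{thm:coding} for $n_l$ it is coded, by $\varphi^l_{I,T}:N^l_{I,T}\to\{a:(a,a)\in E^l_{I,T}\}$ say.

A code is an $\alpha$-word with two tracks such that for each $l\le d$ there is a pair $(I,T)$ with $(l,I,T)$ realized for which the first track of piece $l$ is in $N^l_{I,T}$ and the second track of piece $l$ is $0$ except at its first position, where it names $(I,T)$. The blank letter is $(\square,0)$. Decoding applies $\varphi^l_{I,T}$ to the first track of piece $l$. Let $N$ be the set of codes whose decoded word is in $L$, and let $\varphi$ be the decoding map on $N$. The codes are finitely supported, and $N$ and the graph of $\varphi$ are MSO-definable.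

To see that $\varphi(N)$ meets every class, let $x\in L$ and put $y^{(0)}=x$. For $l=1,\dots,d$ let $a$ be the $l$-th piece of $y^{(l-1)}\in L$, and let $(I,T)=(I(y^{(l-1)},l),T(y^{(l-1)},l))$. Then $(a,a)\in E^l_{I,T}$ by \eqref{eq:piece}. Choose $b$ in the image of $\varphi^l_{I,T}$ with $(a,b)\in E^l_{I,T}$, and put $y^{(l)}=y^{(l-1)}[l:=b]$. By \eqref{eq:piece}, $y^{(l)}\,E\,y^{(l-1)}$. Thus $y^{(d)}\,E\,x$ and $y^{(d)}\in\varphi(N)$.

\emph{Equivalence of} (a), (b), (c). The proof of Theorem~\ref{thm:main} used about $\omega^n$ only the coding theorem, Fact (B), and that $\omega^n$ is a countable ordinal. It applies with $\alpha$ in place of $\omega^n$.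
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bu}
B\"uchi, \emph{Decision methods in the theory of ordinals}, Bull.\ AMS 71 (1965), 767--770.

\bibitem{BS}
B\"uchi, Siefkes, \emph{Decidable Theories II}, LNM 328, 1973.

\bibitem{FT}
Olivier Finkel, Stevo Todorcevic, \emph{Automatic Ordinals}, arXiv:1205.1775 (2012).
\end{thebibliography}

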